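\title{A set of entropies of subshifts of finite type strictly between those of $\mathbb{Z}$ and $\mathbb{Z}^2$}

\begin{abstract}
For a countable amenable group $G$ let $\mathcal{E}_{\mathrm{SFT}}(G)$ be the set of topological entropies of non-empty subshifts of finite type on $G$. We construct an infinite, $2$-generated, amenable group $G$ with decidable word problem such that $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})\subsetneq\mathcal{E}_{\mathrm{SFT}}(G)\subsetneq\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$. The group is an extension of $\mathbb{Z}$ by a locally finite group and a direct limit of virtually free groups. Every non-empty subshift of finite type on $G$ contains a finite orbit, emptiness is decidable, and all entropies are computable. One fixed set of local rules, of Ising type, has an entropy that can be steered during the construction away from any uniformly computable sequence of reals.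
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection{Entropies of subshifts of finite type}

Let $G$ be a countable group and $\Sigma$ a finite alphabet. The group $G$ acts on $\Sigma^G$ by the shift $(g\cdot x)(h)=x(g^{-1}h)$. A \emph{pattern} is an element $p\in\Sigma^D$ with $D\subset G$ finite. A \emph{$G$-subshift of finite type}, or \emph{$G$-SFT}, is given by a finite set $\mathcal{F}$ of forbidden patterns: it is the set $X$ of all $x\in\Sigma^G$ such that $(g\cdot x)|_D\neq p$ for every $g\in G$ and every $p\in\mathcal{F}$ with support $D$.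

For finite $D\subset G$ let $L_D(X)=\{x|_D : x\in X\}$. Shift invariance gives $|L_{gD}(X)|=|L_D(X)|$, so the sets over which we average should be almost invariant on the other side. A sequence $(D_j)$ of non-empty finite subsets of $G$ is a \emph{F{\o}lner sequence} if $|D_jg\,\triangle\,D_j|/|D_j|\to0$ for every $g\in G$, and $G$ is \emph{amenable} if it has one. Since $|Dg^{-1}\triangle D|=|Dg\,\triangle\,D|$ and $|Dgh\,\triangle\,D|\le|Dg\,\triangle\,D|+|Dh\,\triangle\,D|$, it is enough to test $g$ in a generating set. For amenable $G$ and non-empty $X$ the \emph{topological entropy} is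
\[
h_{\mathrm{top}}(G\curvearrowright X)=\lim_{j\to\infty}\frac{\log|L_{D_j}(X)|}{|D_j|};
\]
the limit exists and does not depend on the F{\o}lner sequence. It is the exponential growth rate, per site, of the number of patterns that appear in $X$; the full shift $\Sigma^G$ has entropy $\log|\Sigma|$. We write $h(X)$ when the group is understood, and put
\[
\mathcal{E}_{\mathrm{SFT}}(G)=\{h_{\mathrm{top}}(G\curvearrowright X): X\text{ a non-empty }G\text{-SFT}\},
\]
a countable set of non-negative reals attached to $G$.

A real number is \emph{computable} if an algorithm, on input $k$, returns a rational within $2^{-k}$ of it. A sequence $(e_i)$ is \emph{uniformly computable} if one algorithm does this for $e_i$ on input $(i,k)$. A real is \emph{upper semi-computable} if it is the limit of a computable non-increasing sequence of rationals. Every computable real is upper semi-computable. A strict inequality between computable reals is \emph{semi-decidable}: if it holds, computing both sides to increasing precision eventually proves it. A \emph{Perron number} is a real algebraic integer $\beta\ge1$ that exceeds the absolute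 values of its other conjugates; we use only that it is real algebraic and at least $1$. The two basic cases are as follows.
\begin{itemize}
\item (Lind) $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})$ is the set of non-negative rational multiples of logarithms of Perron numbers.
\item (Hochman--Meyerovitch) $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$ is the set of non-negative upper semi-computable reals.
\end{itemize}
The first description is algebraic and the second is recursion-theoretic, and one could guess that they are the only two regimes: either the group leaves local rules no room to do more than linear algebra, or it leaves enough room for every number that can be approximated from above. The following question comes from Barbieri's paper \cite{Barbieri}.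
\begin{quote}
\emph{Is there an infinite, finitely generated, amenable group $G$ with decidable word problem for which $\mathcal{E}_{\mathrm{SFT}}(G)$ is neither $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})$ nor $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$?}
\end{quote}
Two of the hypotheses exclude cheap answers. If $G$ is finite, every entropy has the form $|G|^{-1}\log m$ with $m$ a positive integer, and these numbers form a discrete set, whereas both sets above contain $\mathbb{Q}_{\ge0}\log2$. Decidability of the word problem leaves only countably many groups and so rules out an answer by counting; compare Proposition~\ref{prop:continuum}.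

\subsection{The result}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $(e_i)_{i\ge0}$ be a uniformly computable sequence of reals. There is a $2$-generated group $G=M\rtimes\mathbb{Z}$ with $M$ infinite and locally finite (so $G$ is infinite and amenable), with decidable word problem, such that:
\begin{enumerate}
\item[(1)] every non-empty $G$-SFT contains a point with finite orbit, and it is decidable whether a $G$-SFT, given by finitely many forbidden patterns, is empty;
\item[(2)] the entropy of a non-empty $G$-SFT is a computable real, uniformly in the forbidden patterns;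
\item[(3)] $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})\subset\mathcal{E}_{\mathrm{SFT}}(G)$;
\item[(4)] $\mathcal{E}_{\mathrm{SFT}}(G)$ contains a number different from all $e_i$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
There is an infinite, finitely generated, amenable group $G$ with decidable word problem such that
$\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})\subsetneq\mathcal{E}_{\mathrm{SFT}}(G)\subsetneq\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$.
\end{corollary}

\begin{proof}
Real algebraic numbers can be effectively listed, approximated and compared with $1$. So the numbers $s\log\beta$ with $s\in\mathbb{Q}_{\ge0}$ and $\beta\ge1$ real algebraic form a uniformly computable sequence $(e_i)$, which contains $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})$ by Lind's theorem. Let $G$ be given by Theorem~\ref{thm:main}. Parts (3) and (4) give the first strict inclusion. By (2), $\mathcal{E}_{\mathrm{SFT}}(G)$ consists of non-negative computable reals, so it lies in $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$ by the theorem of Hochman and Meyerovitch. The inclusion is strict because some non-negative upper semi-computable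 reals are not computable. Indeed, let $\mathrm{Halt}\subset\mathbb{N}$ be the halting set and $y=\sum_{k\in\mathrm{Halt}}2^{-k-1}$. Enumerating $\mathrm{Halt}$ approximates $1-y$ from above. As $\mathrm{Halt}$ is neither finite nor cofinite, $y$ is not a dyadic rational, so if $y$ were computable its binary digits would be, and $\mathrm{Halt}$ would be decidable.
\end{proof}

\subsection{Computing an entropy by freezing boundaries}\label{subsec:idea}

The mechanism behind part (2) is visible in the simplest $\mathbb{Z}$-SFT.

\begin{example}\label{ex:golden}
Let $Y\subset\{0,1\}^{\mathbb{Z}}$ be defined by forbidding the word $11$, and let $f_m$ be the number of words of length $m$ without $11$. Each such word appears in $Y$ (pad it with zeros). Tile $\mathbb{Z}$ by translates of $E=[0,n]$, $n\ge2$, and call $\{0,n\}$ the boundary of $E$. A choice of the two boundary letters can be completed to an allowed word on $E$ in at most $f_{n-1}$ ways, with equality for the letters $0,0$. There are four choices, so $f_{l(n+1)}\le f_{n+1}^{\,l}\le(4f_{n-1})^l$. In the other direction, freeze the boundary of every tile to agree with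 the fixed point $0^{\mathbb{Z}}$ and fill the interiors independently. No $11$ appears across two tiles, so $f_{l(n+1)}\ge f_{n-1}^{\,l}$. Letting $l\to\infty$,
\[
\frac{\log f_{n-1}}{n+1}\le h(Y)\le\frac{\log f_{n-1}}{n+1}+\frac{2\log2}{n+1}.
\]
This computes $h(Y)$ to any precision, with no eigenvalue in sight.
\end{example}

Three things were used: an exact tiling by sets with small boundary, a way to find the best boundary condition, and an actual point of the subshift that realizes it. On $\mathbb{Z}^2$ the first is available, but no such scheme can work for all SFTs, since some entropies are not computable. We build $G$ so that all three are available for every SFT.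

The best boundary condition can be found on a virtually free group $\Gamma$. There, maximizing a local function over invariant measures of an SFT is a linear program, and its optimum is attained on a finite orbit (Section~\ref{sec:lp}). The virtually free groups we use have no suitable tiles with small boundary, so $G$ will be a direct limit $\Gamma_0\to\Gamma_1\to\cdots\to G$ of them. Each $\Gamma_i$ contains a finite set $E_i$ whose image tiles $G$ exactly, and the images form a F{\o}lner sequence of $G$. The kernel of $\Gamma_i\to G$ is forced into a finite-index subgroup that fixes the optimal finite orbits of the first $i$ SFTs (Sections~\ref{sec:hnn} and~\ref{sec:step}). These orbits then survive in $G$, and the argument of Example~\ref{ex:golden} applies (Section~\ref{sec:towers}). For part (4) we use the freedom left at each stage, which is to impose a new relation early or late. An SFT that counts spin configurations of Ising type has an entropy that detects the length of the shortest new relation (Sections~\ref{sec:ising}--\ref{sec:compare}), and a diagonal argument finishes the proof (Section~\ref{sec:construction}).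 Section~\ref{sec:more} collects further consequences.

\section{Marked groups and codes}\label{sec:marked}

We compare the same local rules on many groups, so all groups carry the same generators. A \emph{marked group} is a group with a generating pair $(a,t)$ such that $a^2=1$. A \emph{marked map} is a homomorphism sending $a\mapsto a$ and $t\mapsto t$; it is surjective, and unique if it exists. The length $|g|$ is word length in $a,t^{\pm1}$. A marked map is \emph{$R$-faithful} if its kernel contains no $g\ne1$ with $|g|\le R$. A marked group is \emph{graded} if it has a homomorphism $\tau$ to $\mathbb{Z}$ with $\tau(a)=0$ and $\tau(t)=1$; marked maps between graded groups commute with $\tau$. Put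
\[
a_k=t^kat^{-k},\qquad M_{[k,l]}=\langle a_k,\dots,a_l\rangle\quad(\text{trivial if }l<k),
\]
so that $t^ja_k=a_{j+k}t^j$ and $t^jM_{[k,l]}t^{-j}=M_{[k+j,l+j]}$. Moving all powers of $t$ to the right turns a word of length at most $R$ into $a_{k_1}\cdots a_{k_s}t^{j}$ with $|k_i|\le R$. Hence in a graded group
\begin{equation}\label{eq:short}
|g|\le R\ \text{ and }\ \tau(g)=0\quad\Longrightarrow\quad g\in M_{[-R,R]}.
\end{equation}

A \emph{code} is a triple $c=(\Sigma,W,\mathcal{F})$ of a finite alphabet, a finite set $W$ of words in $a,t^{\pm1}$, and a set $\mathcal{F}\subset\Sigma^W$. Its \emph{radius} $r(c)$ is the least integer $r\ge1$ that bounds the lengths of the words in $W$. For a marked group $\Gamma$ put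
\[
X_c(\Gamma)=\{x\in\Sigma^\Gamma:\ (w\mapsto x(gw))\notin\mathcal{F}\ \text{ for all }g\in\Gamma\},
\]
and call the condition $(w\mapsto x(gw))\notin\mathcal{F}$ the \emph{constraint at $g$}. The $\Gamma$-SFTs are exactly the sets $X_c(\Gamma)$. Given forbidden patterns whose supports are named by words, let $W$ be the set of all these words and $\mathcal{F}$ the set of all elements of $\Sigma^W$ that extend one of the patterns; since $(g\cdot x)(d)=x(g^{-1}d)$, the SFT is $X_c(\Gamma)$, and the passage to $c$ is effective. Conversely, an element of $\mathcal{F}$ that respects the equalities between words of $W$ in $\Gamma$ is a pattern on the image of $W$, and the other elements of $\mathcal{F}$ never occur. Fix an effective enumeration $c_1,c_2,\dots$ of all codes, up to renaming of letters.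

Let $\pi\colon\Gamma\to\Gamma'$ be a marked map. A point of $\Sigma^\Gamma$ is fixed by $\ker\pi$ if and only if it is constant on the cosets of $\ker\pi$, and the constraint at $g$ for $x\circ\pi$ is the constraint at $\pi(g)$ for $x$. Therefore
\begin{equation}\label{eq:pullback}
x\mapsto x\circ\pi\ \text{ is a $\Gamma$-equivariant bijection from $X_c(\Gamma')$ onto the $\ker\pi$-fixed points of $X_c(\Gamma)$.}
\end{equation}

\section{Virtually free groups with a window of relations}\label{sec:hnn}

We want $G=M\rtimes\langle t\rangle$ with $M=\langle a_k:k\in\mathbb{Z}\rangle$ locally finite. At a finite stage we have decided which finite group is generated by a window $a_0,\dots,a_n$, and nothing else. The decision must be compatible with conjugation by $t$, which shifts the window.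

\begin{definition}
A \emph{datum of level $n\ge0$} is a finite group $Q$, its \emph{base}, with generators $a_0,\dots,a_n$, where $a_0$ has order $2$ and $a_k\mapsto a_{k+1}$ extends to an isomorphism $\varphi$ from $P^-=\langle a_0,\dots,a_{n-1}\rangle$ onto $P^+=\langle a_1,\dots,a_n\rangle$. It is \emph{nondegenerate} if $P^-\ne Q$. Its \emph{group} is the HNN extension
\[
\Gamma=\langle Q,t\mid tgt^{-1}=\varphi(g)\ \text{ for }g\in P^-\rangle,
\]
marked by $a=a_0$ and $t$ and graded by $\tau(Q)=0$, $\tau(t)=1$.
\end{definition}

In $\Gamma$ we have $a_k=t^kat^{-k}$ for $0\le k\le n$, so the two meanings of $a_k$ agree. Recall Britton's lemma: $Q$ embeds in $\Gamma$, and a word $g_0t^{\pm1}g_1\cdots t^{\pm1}g_s$ with $g_i\in Q$ and $s\ge1$ that represents $1$ contains a subword $tgt^{-1}$ with $g\in P^-$ or $t^{-1}gt$ with $g\in P^+$. Replacing such subwords by $\varphi^{\pm1}(g)$ until none is left decides the word problem of $\Gamma$, uniformly in the datum. We identify $Q$ with $M_{[0,n]}\le\Gamma$.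

\begin{example}\label{ex:lamp}
The only datum of level $0$ is $Q=\langle a\rangle\cong\mathbb{Z}/2$ with $P^\pm=1$. It is nondegenerate, and its group is $\Gamma_0=\mathbb{Z}/2*\mathbb{Z}$. At level $n$ one may take $Q=(\mathbb{Z}/2)^{n+1}$ with basis $a_0,\dots,a_n$, whose group is $\langle a,t\mid a^2,\ [a,t^kat^{-k}]\ (1\le k\le n)\rangle$. These groups map onto one another, and the direct limit is the lamplighter group $(\bigoplus_{\mathbb{Z}}\mathbb{Z}/2)\rtimes\mathbb{Z}$. Our group $G$ has the same shape, with bases chosen one at a time in response to the list of codes. A degenerate datum has $P^-=P^+=Q$ and $\Gamma=Q\rtimes\mathbb{Z}$; all $a_k$ lie in $Q$, and $M$ cannot grow further.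
\end{example}

The \emph{Bass--Serre tree} $\mathcal{T}$ of $\Gamma$ has the cosets $gQ$ as vertices and the cosets $gP^+$ as edges, where $gP^+$ joins $gQ$ to $gtQ$; this is well defined because $t^{-1}P^+t=P^-\subset Q$. It is a tree, and $\Gamma$ acts on it on the left. The vertex $gQ$ has \emph{height} $\tau(g)$. Every edge joins consecutive heights and $g$ raises all heights by $\tau(g)$, so no edge is inverted. Let $v_j=t^jQ$, and let $\epsilon_j=t^jP^+$ be the edge from $v_j$ to $v_{j+1}$. Their stabilizers are
\[
\operatorname{Stab}(v_j)=M_{[j,j+n]},\qquad\operatorname{Stab}(\epsilon_j)=M_{[j+1,j+n]}.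
\]
We use three standard facts and one count.
\begin{itemize}
\item[(F1)] If a group $N$ acts on a tree $\mathcal{T}'$ without inversions and with trivial vertex stabilizers, then $N\cong\pi_1(\mathcal{T}'/N)$, where $f\in N$ corresponds to the image of the geodesic from a base vertex $v$ to $fv$. If the quotient is finite, $N$ is free of rank $1+\#\text{edges}-\#\text{vertices}$.
\item[(F2)] The fundamental group of a connected subgraph of a connected graph is a free factor, with free complement: extend a spanning tree of the subgraph.
\item[(F3)] Free groups are residually finite. Free groups of finite rank are Hopfian, so $k$ elements that generate a free group of rank $k$ form a basis.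
\item[(F4)] If $N\lhd B$ has finite index $d$ and $S\le B$ is finite with $N\cap S=1$, then $N$ has $d/|S|$ orbits on $B/S$: they correspond to the cosets of the image of $S$ in $B/N$.
\end{itemize}

\begin{lemma}\label{lem:vf}
From a datum one can compute a homomorphism $\Gamma\to\operatorname{Sym}(Q)$ that is injective on $Q$. Its kernel $F$ is a free normal subgroup of finite index with $F\cap Q=1$, and a basis of $F$ can be computed.
\end{lemma}

\begin{proof}
Let $Q$ act on itself by left multiplication. The subgroups $P^-$ and $P^+$ act freely and have the same order, so they have the same number of orbits. Choose orbit representatives $y_1,\dots,y_s$ for $P^-$ and $y_1',\dots,y_s'$ for $P^+$, and define $\vartheta\in\operatorname{Sym}(Q)$ by $\vartheta(gy_i)=\varphi(g)y_i'$ for $g\in P^-$. Then $\vartheta g\vartheta^{-1}=\varphi(g)$ in $\operatorname{Sym}(Q)$, so $t\mapsto\vartheta$ extends the action to $\Gamma$. The kernel $F$ is normal and meets $Q$ trivially, hence meets every vertex stabilizer $gQg^{-1}$ trivially. By (F1) and (F4) it is free of rank $k=1+d\,(1/|P^+|-1/|Q|)$, where $d=[\Gamma:F]$ is the order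 of the image. To find a basis, compute the finitely many Schreier generators of $F$ and search for $k$ elements of $F$ together with words in them that equal the Schreier generators. Membership in $F$ and equality in $\Gamma$ are decidable, the search ends because a basis exists, and its output is a basis by (F3).
\end{proof}

\section{Enlarging the window}\label{sec:step}

The next lemma passes from one datum to a larger one while keeping the new relations inside a prescribed finite-index subgroup and as long as we like.

\begin{lemma}[Step lemma]\label{lem:step}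
Let $\Gamma$ be the group of a nondegenerate datum of level $n$ with base $Q$, let $N\lhd\Gamma$ have finite index with $N\cap Q=1$, let $R\ge1$, and put $m=\max(2R,n+2)$. There are a nondegenerate datum of level $m$ with group $\Gamma'$ and an $R$-faithful marked map $\pi\colon\Gamma\to\Gamma'$ with $1\ne\ker\pi\subset N$. Such a datum can be computed from the datum of $\Gamma$, the number $R$, and $N$ given as the kernel of an explicit map to a finite group.
\end{lemma}

The new base must be a finite quotient of $M_{[0,m]}\le\Gamma$. The difficulty is that the quotients induced on the two ends $M_{[0,m-1]}$ and $M_{[1,m]}$ must correspond under conjugation by $t$.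

\begin{example}\label{ex:step}
Let $\Gamma=\Gamma_0$, let $N$ be the kernel of the map to $\mathbb{Z}/2$ with $a\mapsto1$, $t\mapsto0$, and let $m=2$. A product $a_{k_1}\cdots a_{k_s}$ with $k_i\ne k_{i+1}$ equals $t^{k_1}at^{k_2-k_1}a\cdots at^{-k_s}$, which is a normal form in $\mathbb{Z}/2*\mathbb{Z}$; so $M_{[0,2]}$ is the free product of three groups of order $2$. An arbitrary finite quotient need not be a datum: in $S_4$ with $a_0=(12)$, $a_1=(34)$, $a_2=(23)$ the groups $P^-$ and $P^+$ have orders $4$ and $6$. Now $N\cap M_{[0,2]}$ consists of the words of even length in $a_0,a_1,a_2$. It is generated by $a_0a_1$ and $a_1a_2$, and it is free of rank $2$ by formula \eqref{eq:rank} below, so these two elements form a basis. The two ends contribute the free factors $\langle a_0a_1\rangle$ and $\langle a_1a_2\rangle$. Kill the intersection of the kernels of all homomorphisms from $N\cap M_{[0,2]}$ to a fixed finite group $H$. For $H=\mathbb{Z}/2$ the quotient of $M_{[0,2]}$ has order $2\cdot4$ and its three generators commute, so it is the base $(\mathbb{Z}/2)^3$ of Example~\ref{ex:lamp}. For $H=\mathbb{Z}/3$ it has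 order $2\cdot9$, both $a_0a_1$ and $a_1a_2$ have order $3$, and $P^\pm$ are both dihedral of order $6$. In each case the two ends match, because the rule that defines the kernel is canonical and restricts to free factors. Changing $H$ changes which short elements die: $(a_0a_1)^2$ dies in the first quotient and survives in the second.
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:step}]
Since $N$ is normal and $N\cap Q=1$, the group $N$ acts freely on $\mathcal{T}$.

\emph{Subtrees.} Let $J=[k,l]$ with $l-k\ge n$, let $\mathcal{L}_J$ be the path $v_k,\dots,v_{l-n}$, and let $\mathcal{T}_J=M_J\cdot\mathcal{L}_J$. The elements $g\in M_J$ for which $g\mathcal{L}_J$ lies in the component of $\mathcal{L}_J$ form a subgroup. It contains the stabilizers $M_{[j,j+n]}$ of the vertices of $\mathcal{L}_J$, which generate $M_J$. So $\mathcal{T}_J$ is a subtree. The group $N_J=N\cap M_J$ is normal of finite index in $M_J$ and acts freely on $\mathcal{T}_J$ with finite quotient, so it is free of finite rank by (F1).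

\emph{Free factors.} Let $J'\subset J$ have length at least $n$. We claim that $\mathcal{T}_{J'}/N_{J'}\to\mathcal{T}_J/N_J$ is injective. Suppose $fgv_j=g'v_{j'}$ with $f\in N_J$, $g,g'\in M_{J'}$ and $v_j,v_{j'}\in\mathcal{L}_{J'}$. Elements of $M_J$ preserve height, so $j=j'$. Then $g'^{-1}fg\in M_{[j,j+n]}\subset M_{J'}$, so $f\in N\cap M_{J'}=N_{J'}$. If $f\in N_J$ carries an edge of $\mathcal{T}_{J'}$ to another one, it carries lower endpoint to lower endpoint, so again $f\in N_{J'}$. With a base vertex in $\mathcal{T}_{J'}$, the isomorphisms of (F1) turn the inclusion of quotient graphs into the inclusion $N_{J'}\subset N_J$. By (F2), $N_{J'}$ is a free factor of $N_J$.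

\emph{The rank grows.} For $l\in\{m-1,m\}$ write $M_l=M_{[0,l]}$, $N_l=N_{[0,l]}$ and $d_l=[M_l:N_l]$. Let $q=|Q|$ and $p=|P^\pm|$; nondegeneracy gives $p\le q/2$. The $l-n+1$ vertices and $l-n$ edges of $\mathcal{L}_{[0,l]}$ lie in distinct $M_l$-orbits, by height, and their stabilizers lie in $M_l$, have orders $q$ and $p$, and meet $N$ trivially. By (F1) and (F4),
\begin{equation}\label{eq:rank}
\operatorname{rk}N_l=1+d_l\,\varepsilon_l,\qquad\varepsilon_l=\frac{l-n}{p}-\frac{l-n+1}{q}.
\end{equation}
Here $\varepsilon_m-\varepsilon_{m-1}=\frac1p-\frac1q>0$ and $\varepsilon_{m-1}\ge\frac{2(m-1-n)-(m-n)}{q}=\frac{m-n-2}{q}\ge0$, which is where $m\ge n+2$ is used. Also $d_m\ge d_{m-1}$, since $M_{m-1}/N_{m-1}$ embeds in $M_m/N_m$. Hence $\operatorname{rk}N_m>\operatorname{rk}N_{m-1}$, and $N_m=N_{m-1}*F'$ with $F'\ne1$ free.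

\emph{The new datum.} For a finite group $H\ne1$ and a group $B$ let $V_H(B)$ be the intersection of the kernels of all homomorphisms $B\to H$. Every isomorphism $B\to B'$ carries $V_H(B)$ onto $V_H(B')$; in particular $V_H(B)$ is characteristic. The quotient $B/V_H(B)$ embeds in a power of $H$, a finite power if $B$ is finitely generated. If $B_1$ is a retract of $B$, for instance a free factor, then $V_H(B)\cap B_1=V_H(B_1)$, because homomorphisms $B\to H$ restrict to $B_1$ and homomorphisms $B_1\to H$ extend to $B$.

The subgroup $V_H(N_m)$ is characteristic in $N_m\lhd M_m$, so $Q'=M_m/V_H(N_m)$ is a finite group. Let $\bar g$ denote the image of $g\in M_m$, and $P'^-$, $P'^+$ the images of $M_{m-1}$, $M_{[1,m]}$. The kernel of $M_{m-1}\to Q'$ is $N_{m-1}\cap V_H(N_m)=V_H(N_{m-1})$, and the kernel of $M_{[1,m]}\to Q'$ is $N_{[1,m]}\cap V_H(N_m)=V_H(N_{[1,m]})$. As $N$ is normal, $N_{[1,m]}=tN_{m-1}t^{-1}$, so the second kernel is the conjugate of the first by $t$. Thus $\varphi'(\bar g)=\overline{tgt^{-1}}$ is an isomorphism $P'^-\to P'^+$ with $\bar a_k\mapsto\bar a_{k+1}$. Since $a_0\notin N$, the element $\bar a_0$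 has order $2$. So $(Q';\bar a_0,\dots,\bar a_m)$ is a datum of level $m$.

It is nondegenerate. The surjection $N_{m-1}*F'\to N_{m-1}/V_H(N_{m-1})\times F'/V_H(F')$ kills $V_H(N_m)$, because the target embeds in a power of $H$, and $F'/V_H(F')\ne1$, because $F'$ is a non-trivial free group and $H\ne1$. Hence
\[
|Q'|=d_m\,[N_m:V_H(N_m)]>d_{m-1}\,[N_{m-1}:V_H(N_{m-1})]=|P'^-|.
\]

\emph{The map $\pi$.} Let $\Gamma'$ be the group of the new datum. The maps $g\mapsto\bar g$ on $Q$ and $t\mapsto t$ respect the relations of $\Gamma$, since $t\bar gt^{-1}=\varphi'(\bar g)=\overline{\varphi(g)}$ for $g\in P^-\subset M_{m-1}$. They define a marked map $\pi$. It sends $a_k$ to $t^k\bar a_0t^{-k}=\bar a_k$ for $0\le k\le m$, so on $M_m$ it is the quotient map to $Q'\le\Gamma'$, and $\ker\pi\cap M_m=V_H(N_m)$. This group has finite index in the infinite group $N_m$, so $\ker\pi\ne1$. The maps $\bar g\mapsto gN$ on $Q'$ and $t\mapsto tN$ respect the relations of $\Gamma'$, because $\varphi'(\bar g)\mapsto tgt^{-1}N$. So the quotient map $\Gamma\to\Gamma/N$ factors through $\pi$, and $\ker\pi\subset N$.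

\emph{Faithfulness.} Now we choose $H$. Let $g\ne1$ with $|g|\le R$. If $\tau(g)\ne0$, then $\pi(g)\ne1$. Otherwise $g'=t^Rgt^{-R}\in M_{[0,2R]}\subset M_m$ by \eqref{eq:short}, and $\pi(g)\ne1$ if and only if $g'\notin V_H(N_m)$. This holds for every $H$ if $g'\notin N_m$. Finitely many $g'\in N_m\setminus\{1\}$ remain. By (F3) each has non-trivial image in some finite quotient of $N_m$; let $H$ be the product of these quotients and of $\mathbb{Z}/2$.

\emph{Effectiveness.} Enumerate all nondegenerate data $(Q';\bar a_0,\dots,\bar a_m)$ of level $m$ and test four properties: that $a_k\mapsto\bar a_k$ $(0\le k\le n)$ extends to a homomorphism $Q\to Q'$, which gives $\pi$; that $\bar a_k\mapsto a_kN$ $(0\le k\le m)$ extends to a homomorphism $Q'\to\Gamma/N$, which gives a marked map $\Gamma'\to\Gamma/N$ and so $\ker\pi\subset N$; that $\pi$ is $R$-faithful; and that $\ker\pi\ne1$. The first two are finite checks, the third is decidable and the fourth semi-decidable by the word problems of $\Gamma$ and $\Gamma'$. The datum constructed above passes, so a dovetailed search ends.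
\end{proof}

\section{Tiles and optimal periodic points}\label{sec:lp}

Let $\Gamma$ be the group of a datum of level $n$ with base $Q$. The \emph{tile} is
\[
E=\bigsqcup_{k=0}^nQt^k\subset\Gamma,
\]
and $Qt^k$ is \emph{layer} $k$; the layers are disjoint because $\tau$ separates them. For $g\in Q$ and $0\le k\le n$ we have $gt^k\cdot a=ga_kt^k\in Qt^k$. So right multiplication by $a$ preserves each layer, right multiplication by $t^{\pm1}$ moves one layer up or down, and these partial multiplications on $E$ are determined by the datum alone. Left multiplication by $Q$ preserves each layer.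

Fix a code $c$ of radius $r$. If $g$ lies in a layer $k\in[r,n-r]$, then every prefix of a word $w\in W$ keeps $g$ within layers $[k-r,k+r]$, so $gW\subset E$. Let the \emph{interior} $I$ be the union of the layers $k\in[2r,n-2r]$, and the \emph{boundary} $\partial=E\setminus I$; then $|\partial|\le4r|Q|$. The width $2r$ guarantees that every constraint that sees a point of $I$ sits at a point of layers $[r,n-r]$ and hence lies inside $E$. For $y\in\Sigma^\partial$ let $\operatorname{comp}(y)$ be the number of \emph{completions} of $y$, that is, of $v\in\Sigma^E$ with $v|_\partial=y$ that satisfy the constraint at every $g$ in layers $[r,n-r]$. For $x\in X_c(\Gamma)$ the pattern $x|_E$ is a completion of $x|_\partial$, so $\operatorname{comp}(x|_\partial)\ge1$.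

In Example~\ref{ex:golden} the boundary pattern with the most completions could be used on every tile at once. In general the boundary patterns of neighboring tiles constrain each other, so one should maximize an average. For a Borel probability measure $\nu$ on $X_c(\Gamma)$ let
\[
\lambda(\nu)=\frac1{|E|}\int\log\operatorname{comp}(x|_\partial)\,d\nu(x),\qquad\Lambda_c(\Gamma)=\sup\{\lambda(\nu):\nu\ \text{is }\Gamma\text{-invariant}\},
\]
the latter defined when an invariant probability measure exists. We write $g\nu$ for the image of $\nu$ under $x\mapsto g\cdot x$. Invariant measures are also the right test for emptiness on an amenable quotient of $\Gamma$; non-emptiness of $X_c(\Gamma)$ is not.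

\begin{example}\label{ex:orient}
Let $\Sigma=\{a,t,t^{-1}\}$, read $x(g)=s$ as an arrow from $g$ to $gs$, and impose for each $s\in\Sigma$ that exactly one of $x(g)=s$ and $x(gs)=s^{-1}$ holds. The Cayley graph of $\Gamma_0$ is a $3$-regular tree, and pointing every vertex toward a fixed end gives a point of $X_c(\Gamma_0)$. For an invariant measure, let $p_s$ be the probability that $x(1)=s$. The rule gives $p_s+p_{s^{-1}}=1$, so $p_a=\frac12$ and $p_t+p_{t^{-1}}=1$, against $p_a+p_t+p_{t^{-1}}=1$. So $X_c(\Gamma_0)$ is non-empty and has no invariant measure, and the obstruction is the infeasibility of a system of linear equations.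
\end{example}

On a free group such linear conditions on one- and two-site marginals are also sufficient, since the generators can be realized by independent permutations of a finite set. This is the content of the next lemma.

\begin{lemma}\label{lem:lp}
It is decidable from the datum and $c$ whether $X_c(\Gamma)$ has an invariant probability measure. If it has one, then $\Lambda_c(\Gamma)$ is a computable rational combination of logarithms of positive integers, and it is attained by the uniform measure on a finite orbit in $X_c(\Gamma)$. One can compute a finite transitive $\Gamma$-set $S$ and a map $\operatorname{val}\colon S\to\Sigma$ such that $s\mapsto x_s$, $x_s(g)=\operatorname{val}(g^{-1}s)$, is an equivariant map from $S$ onto such an orbit.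
\end{lemma}

\begin{proof}
\emph{Recoding to nearest-neighbor rules on a free group.} Let $F$ be as in Lemma~\ref{lem:vf}, with basis $\mathcal{S}$, and let $F_\rho$ be the ball of radius $\rho$ in $F$ for this basis. Write $\Gamma=\bigsqcup_{u\in T}Fu$ with $T$ finite, and choose $\rho$ with $TW\cup T\partial\subset F_\rho T$; both $T$ and $\rho$ are found by search, using the word problem. Let $\Delta$ be the set of $\alpha\in\Sigma^{F_\rho T}$ such that for every $u\in T$
\[
(w\mapsto\alpha(uw))\notin\mathcal{F}\qquad\text{and}\qquad\operatorname{comp}\bigl((\alpha(ud))_{d\in\partial}\bigr)\ge1.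
\]
For $s\in\mathcal{S}$ write $\alpha\to_s\beta$ if $\alpha(sbu)=\beta(bu)$ whenever $b,sb\in F_\rho$ and $u\in T$. Let
\[
Z=\{z\in\Delta^F:\ z(f)\to_sz(fs)\ \text{ for all }f\in F,\ s\in\mathcal{S}\}.
\]
For $x\in X_c(\Gamma)$ put $z(f)(bu)=x(fbu)$. Then $z(f)\in\Delta$, since $(fu)^{-1}\cdot x\in X_c(\Gamma)$ takes the value $z(f)(ud)$ at $d$, and $z\in Z$. The map $x\mapsto z$ is continuous, $F$-equivariant and injective. It is onto. Given $z\in Z$, put $x(fu)=z(f)(u)$; we show $z(f)(bu)=x(fbu)$ for all $f$ and all $b\in F_\rho$ by induction on the length of $b$. If $b=sb'$ with $b'$ shorter, then $z(f)\to_sz(fs)$ gives $z(f)(sb'u)=z(fs)(b'u)=x(fsb'u)$. If $b=s^{-1}b'$ with $b'$ shorter, then $z(fs^{-1})\to_sz(f)$ gives $z(f)(bu)=z(fs^{-1})(b'u)=x(fs^{-1}b'u)$. Hence $x(fuw)=z(f)(uw)$ for $w\in W$, and $x$ satisfies the constraint at every $fu$. We identify $X_c(\Gamma)$ with $Z$.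

\emph{The polytope of marginals.} Let $\mathcal{P}$ be the set of non-negative vectors $(p(\alpha),p_s(\alpha,\beta))$, indexed by $\alpha,\beta\in\Delta$ and $s\in\mathcal{S}$, with
\[
\sum_\alpha p(\alpha)=1,\qquad\sum_\beta p_s(\alpha,\beta)=p(\alpha),\qquad\sum_\alpha p_s(\alpha,\beta)=p(\beta),
\]
and $p_s(\alpha,\beta)=0$ unless $\alpha\to_s\beta$. It is a bounded polytope defined over $\mathbb{Q}$, so it is the convex hull of finitely many computable rational vertices. An $F$-invariant measure $\nu$ on $Z$ gives the point $p(\alpha)=\nu(z(1)=\alpha)$, $p_s(\alpha,\beta)=\nu(z(1)=\alpha,\ z(s)=\beta)$ of $\mathcal{P}$, its \emph{marginals}. Conversely, let $p\in\mathcal{P}$ be rational with common denominator $l$. Take a set $V$ of $l$ points, of which $l\,p(\alpha)$ have color $\alpha$. For each $s$, cut the points of color $\alpha$ into sources of sizes $l\,p_s(\alpha,\beta)$, $\beta\in\Delta$, cut the points of color $\beta$ into targets of sizes $l\,p_s(\alpha,\beta)$, $\alpha\in\Delta$, and match sources with targets. This gives a permutation of $V$ for each basis element, hence a right action of $F$ on $V$.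 Put $z_v(f)=\operatorname{col}(v\cdot f)$. If $s$ sends a point of color $\alpha$ to a point of color $\beta$, then $p_s(\alpha,\beta)>0$, so $z_v\in Z$. Moreover $f\cdot z_v=z_{v\cdot f^{-1}}$, so $\frac1l\sum_v\delta_{z_v}$ is an $F$-invariant measure with marginals $p$.

\emph{The objective.} Let $\zeta(\alpha)=\frac1{|T||E|}\sum_{u\in T}\log\operatorname{comp}\bigl((\alpha(ud))_{d\in\partial}\bigr)$. If $z$ corresponds to $x$, then $z(1)(ud)=(u^{-1}\cdot x)(d)$. So for every $F$-invariant $\nu$ with marginals $p$,
\[
\sum_\alpha p(\alpha)\zeta(\alpha)=\frac1{|T|}\sum_{u\in T}\lambda(u^{-1}\nu)=\lambda(\bar\nu),\qquad\bar\nu=\frac1{|T|}\sum_{u\in T}u^{-1}\nu.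
\]
The measure $\bar\nu$ is $\Gamma$-invariant. Indeed $\Gamma=\bigsqcup_uu^{-1}F$, so for $g\in\Gamma$ we can write $gu^{-1}=u'^{-1}f$ with $f\in F$ and $u\mapsto u'$ a permutation of $T$, and then $gu^{-1}\nu=u'^{-1}\nu$. If $\nu$ is $\Gamma$-invariant, then $\bar\nu=\nu$. Hence a $\Gamma$-invariant measure exists if and only if $\mathcal{P}\ne\emptyset$, and then $\Lambda_c(\Gamma)$ is the maximum of $\sum p\zeta$ over the vertices of $\mathcal{P}$. The values at the vertices are rational combinations of logarithms of positive integers. Two such numbers are compared exactly by clearing denominators and exponentiating, so an optimal vertex can be computed.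

\emph{The finite orbit.} Realize an optimal vertex by $V$ as above, and let $x_v\in X_c(\Gamma)$ correspond to $z_v$. Define $g(v,u)=(v\cdot f^{-1},u')$ on $V\times T$, where $gu^{-1}=u'^{-1}f$. This is an action: if also $g'u'^{-1}=u''^{-1}f'$, then $g'gu^{-1}=u''^{-1}f'f$ and $v\cdot(f'f)^{-1}=(v\cdot f^{-1})\cdot f'^{-1}$. The map $(v,u)\mapsto u^{-1}\cdot x_v$ is equivariant, since $gu^{-1}\cdot x_v=u'^{-1}\cdot x_{v\cdot f^{-1}}$. The value of $u^{-1}\cdot x_v$ at $1$ is $\operatorname{val}(v,u):=\operatorname{col}(v)(u)$, so by equivariance its value at $g$ is $\operatorname{val}(g^{-1}(v,u))$. The optimal measure $\bar\nu$ is the image of the uniform measure on $V\times T$. It is therefore a convex combination, with positive weights, of the images of the uniform measures on the $\Gamma$-orbits $S\subset V\times T$, and each of these is the uniform measure on a finite orbit of $X_c(\Gamma)$. Each has $\lambda\le\Lambda_c(\Gamma)$ and the combination has $\lambda=\Lambda_c(\Gamma)$, so any $S$ will do.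
\end{proof}

\section{Admissible towers and the entropy sandwich}\label{sec:towers}

\begin{definition}\label{def:tower}
An \emph{admissible tower} consists of groups $\Gamma_i$ of nondegenerate data, of level $n_i$ and base $Q_i$, starting with $\Gamma_0=\mathbb{Z}/2*\mathbb{Z}$; marked maps $\pi_i\colon\Gamma_i\to\Gamma_{i+1}$; normal subgroups $N_i\lhd\Gamma_i$ of finite index; and positive integers $R_0<R_1<\cdots$, such that:
\begin{itemize}
\item[(T1)] $n_i<n_{i+1}$, $1\ne\ker\pi_i\subset N_i$, and $\pi_i$ is $R_i$-faithful;
\item[(T2)] $N_i\cap Q_i=1$, $\tau(N_i)\subset(n_i+1)\mathbb{Z}$, and $N_{i+1}\subset\pi_i(N_i)$;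
\item[(T3)] for each $1\le k\le i$ such that $X_{c_k}(\Gamma_i)$ has an invariant probability measure, some finite orbit in $X_{c_k}(\Gamma_i)$ is fixed pointwise by $N_i$ and its uniform measure has $\lambda=\Lambda_{c_k}(\Gamma_i)$.
\end{itemize}
The tower is \emph{computable} if an algorithm returns the datum of $\Gamma_i$ and $R_i$ on input $i$. Its \emph{limit} is the graded marked group $G=\varinjlim\Gamma_i$.
\end{definition}

The subgroup $N_i$ records everything about $\Gamma_i$ that must survive in $G$. Throughout this section $G$ is the limit of an admissible tower and $E_i$ is the tile of $\Gamma_i$.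

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\ker(\Gamma_i\to G)\subset N_i$.
\item[(b)] $Q_i$ embeds in $G$ as $M_{[0,n_i]}$, and $|Q_i|<|Q_{i+1}|$. The group $M=\ker\tau$ is infinite and locally finite, and $G=M\rtimes\langle t\rangle$.
\item[(c)] A word of length at most $R_i$ is trivial in $G$ if and only if it is trivial in $\Gamma_i$.
\item[(d)] $E_j$ embeds in $G$, and $(E_j)$ is a F{\o}lner sequence of $G$. In particular $G$ is amenable.
\item[(e)] The set $hE_i$ depends only on $hQ_i$. For fixed $s$, the tiles $hE_i$ with $\tau(h)\equiv s\pmod{n_i+1}$ partition $G$, and two of them are equal only if the cosets $hQ_i$ are.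
\item[(f)] Let $j>i$ and $0\le l\le n_j-n_i$. If $h\in Q_jt^l$, then $hQ_i\subset Q_jt^l$. The union of the tiles $hE_i$, $h\in Q_jt^l$, is the union of layers $l,\dots,l+n_i$ of $E_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel is the union of the kernels of $\Gamma_i\to\Gamma_j$, $j>i$. We show that these lie in $N_i$ by induction on $j-i$. The case $j=i+1$ is (T1). If $j>i+1$ and $g$ dies in $\Gamma_j$, then $\pi_i(g)\in N_{i+1}\subset\pi_i(N_i)$ by induction and (T2), so $g\in N_i\ker\pi_i=N_i$.

(b) By (a) and $N_i\cap Q_i=1$, the group $Q_i$ embeds, with image $M_{[0,n_i]}$. By \eqref{eq:short}, $M=\bigcup_RM_{[-R,R]}$, and $M_{[-R,R]}$ is conjugate to $M_{[0,2R]}$, which lies in $Q_i$ once $n_i\ge2R$. So $M$ is locally finite. Nondegeneracy and $n_i\le n_{i+1}-1$ give $|Q_{i+1}|>|M_{[0,n_{i+1}-1]}|\ge|Q_i|$, so $M$ is infinite. Finally $\tau$ is split by $1\mapsto t$.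

(c) All $\pi_j$ with $j\ge i$ are $R_i$-faithful, so a word of length at most $R_i$ that is non-trivial in $\Gamma_i$ stays non-trivial in every $\Gamma_j$.

(d) The layers are separated by $\tau$ and each embeds by (b). We have $E_ja=E_j$, while $E_jt\,\triangle\,E_j$ consists of two layers, so $|E_jt\,\triangle\,E_j|/|E_j|=2/(n_j+1)\to0$.

(e) The first claim is $Q_iE_i=E_i$. If $g\in hQ_it^k$ with $0\le k\le n_i$ and $\tau(h)\equiv s$, then $k\equiv\tau(g)-s$, which determines $k$, and $hQ_i=gt^{-k}Q_i$. Conversely $h=gt^{-k}$ with this $k$ gives a tile containing $g$.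

(f) We have $hQ_i\subset Q_jt^lM_{[0,n_i]}=Q_jM_{[l,l+n_i]}t^l=Q_jt^l$, so $hQ_it^k\subset Q_jt^{l+k}$. A point $g$ of layer $l+k$, $0\le k\le n_i$, lies in $hE_i$ for $h=gt^{-k}$.
\end{proof}

The partial multiplications on $E_i$ depend only on the datum, so $I$, $\partial$ and $\operatorname{comp}$ have the same meaning in $\Gamma_i$ and in $G$.

For the upper bound we recall Shannon entropy. For a probability measure $\mu$ on $\Sigma^G$ and finite $D$, let $H_\mu(x_D)=-\sum_p\mu(x|_D=p)\log\mu(x|_D=p)$. It is continuous (in the weak topology) and concave in $\mu$. It is at most the logarithm of the number of patterns of positive probability, with equality when these are equally likely. It is subadditive, $H_\mu(x_{D\cup D'})\le H_\mu(x_D)+H_\mu(x_{D'})$. For $D'\subset D$ the chain rule says that $H_\mu(x_D)-H_\mu(x_{D'})$ is the $\mu$-average of the entropy of $x|_D$ conditioned on the value of $x|_{D'}$.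

\begin{proposition}\label{prop:sandwich}
Let $c=c_k$ have alphabet $\Sigma$ and radius $r$, and let $i\ge k$. Then $X_c(G)\ne\emptyset$ if and only if $X_c(\Gamma_i)$ has an invariant probability measure. In this case $X_c(G)$ contains a finite orbit, and
\[
\Lambda_c(\Gamma_i)\le h(X_c(G))\le\Lambda_c(\Gamma_i)+\frac{4r\log|\Sigma|}{n_i+1}.
\]
\end{proposition}

\begin{proof}
Write $n=n_i$, $Q=Q_i$, $E=E_i$, $X=X_c(G)$, and let $j>i$.

\emph{Upper bound.} Suppose $X\ne\emptyset$. We produce an invariant measure whose entropy on one tile controls $h(X)$. Choose one point of $X$ for each pattern in $L_{E_j}(X)$ and let $\mu_j$ be the uniform measure on these points, so that $H_{\mu_j}(x_{E_j})=\log|L_{E_j}(X)|$. Let $D_j$ be the union of layers $0,\dots,n_j-n$ of $E_j$. Fix $0\le s\le n$ and consider the tiles $hE$ with $h\in D_j$ and $\tau(h)\equiv s\pmod{n+1}$. By Lemma~\ref{lem:basic}(e),(f), each has exactly $|Q|$ representatives $h$ in $D_j$, and together they cover $E_j$ except for at most $n$ layers at the bottom and $n$ at the top. Subadditivity gives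
\[
\log|L_{E_j}(X)|\le\frac1{|Q|}\sum_{h\in D_j,\ \tau(h)\equiv s}H_{\mu_j}(x_{hE})+2n|Q_j|\log|\Sigma|.
\]
Average over the $n+1$ values of $s$ and recall $|E|=(n+1)|Q|$. Since $x(he)=(h^{-1}\cdot x)(e)$, we have $H_{\mu_j}(x_{hE})=H_{h^{-1}\mu_j}(x_E)$, and concavity gives
\[
\log|L_{E_j}(X)|\le\frac{|D_j|}{|E|}\,H_{\nu_j}(x_E)+2n|Q_j|\log|\Sigma|,\qquad\nu_j=\frac1{|D_j|}\sum_{h\in D_j}h^{-1}\mu_j.
\]
The sets $D_j$ form a F{\o}lner sequence, since $D_ja=D_j$ and $D_jt\,\triangle\,D_j$ is two layers out of $n_j-n+1$. As $gh^{-1}=(hg^{-1})^{-1}$, the total variation of $g\nu_j-\nu_j$ is at most $|D_jg^{-1}\triangle D_j|/|D_j|$. So a weak limit point $\nu$ of $(\nu_j)$, which exists by compactness of $X$, is $G$-invariant. Divide by $|E_j|$ and use $|D_j|/|E_j|\to1$ and $|Q_j|/|E_j|\to0$ to get $h(X)\le H_\nu(x_E)/|E|$. For $x\in X$ the pattern $x|_E$ is a completion of $x|_\partial$, so the chain rule gives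
\[
H_\nu(x_E)\le4r|Q|\log|\Sigma|+\int\log\operatorname{comp}(x|_\partial)\,d\nu(x).
\]
By \eqref{eq:pullback}, $\nu$ pulls back to a $\Gamma_i$-invariant measure on $X_c(\Gamma_i)$, whose $\lambda$ is $|E|^{-1}$ times the last integral. So $X_c(\Gamma_i)$ has an invariant measure, and the upper bound holds.

\emph{A periodic point to freeze.} Suppose $X_c(\Gamma_i)$ has an invariant measure, and let $y$ lie in an orbit as in (T3). By Lemma~\ref{lem:basic}(a) and \eqref{eq:pullback}, the orbit descends to a finite orbit in $X$; we keep the name $y$. In particular $X\ne\emptyset$. Let $\Omega=\Gamma_i/N_i$, which is a quotient of $G$ by Lemma~\ref{lem:basic}(a), and put $\chi(h)=\log\operatorname{comp}((h^{-1}\cdot y)|_\partial)$. Since $N_i$ fixes the orbit pointwise, $h^{-1}\cdot y$ depends only on the image of $h$ in $\Omega$. The map $h\mapsto h^{-1}\cdot y$ from $\Omega$ onto the orbit has fibers of equal size, so the average of $\chi$ over $\Omega$ is $|E|\Lambda_c(\Gamma_i)$.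

One tiling uses only the $h$ with $\tau(h)$ in one class modulo $n+1$, so we need a class on which $\chi$ is large on average. This is the purpose of the condition $\tau(N_i)\subset(n+1)\mathbb{Z}$: it makes $\tau$ induce a surjection $\Omega\to\mathbb{Z}/(n+1)$. Let $\Omega_0$ be its kernel. On some coset $t^s\Omega_0$ the average of $\chi$ is at least $|E|\Lambda_c(\Gamma_i)$. Replacing $y$ by $t^{-s}\cdot y$ replaces $\chi(h)$ by $\chi(t^sh)$, so we may assume $s=0$.

\emph{Filling the interiors.} Consider the tiling by the $hE$ with $\tau(h)\in(n+1)\mathbb{Z}$. Let $x\in\Sigma^G$ agree with $y$ outside the interiors $hI$, and let each $(h^{-1}\cdot x)|_E$ be one of the $e^{\chi(h)}$ completions of $(h^{-1}\cdot y)|_\partial$. Left multiplication by $g\in Q$ preserves the layers of $E$ and permutes the constraints at points of layers $[r,n-r]$, so this condition, the set $hI$ and the number $\chi(h)$ depend only on the tile. Every such $x$ lies in $X$. If $gW$ meets no interior, then $x=y$ on $gW$. If $gw\in hI$ for some $w\in W$, then $h^{-1}g=(h^{-1}gw)w^{-1}$ lies in layers $[r,n-r]$, so the constraint at $g$ is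 one of those in the definition of a completion.

\emph{Counting.} Let $m_j=\lfloor(n_j+1)/(n+1)\rfloor$ and $D_j'=\bigsqcup_{0\le l<m_j}Q_jt^{l(n+1)}$. Since $l(n+1)\le n_j-n$, Lemma~\ref{lem:basic}(f) shows that the tiles $hE$, $h\in D_j'$, lie in $E_j$ and have $|Q|$ representatives each in $D_j'$. Choices on distinct tiles are independent, so
\[
\log|L_{E_j}(X)|\ge\frac1{|Q|}\sum_{h\in D_j'}\chi(h).
\]
It remains to see that $D_j'$ equidistributes in $\Omega_0$. The preimage of $\Omega_0$ in $G$ is $\tau^{-1}((n+1)\mathbb{Z})=M\rtimes\langle t^{n+1}\rangle$. It is generated by $a_0,\dots,a_n$ and $t^{n+1}$, because every $a_{k'}$ is a conjugate of one of $a_0,\dots,a_n$ by a power of $t^{n+1}$. For $0\le s\le n$ we have $Q_jt^{l(n+1)}a_s=Q_ja_{l(n+1)+s}t^{l(n+1)}=Q_jt^{l(n+1)}$, so $D_j'a_s=D_j'$, and $|D_j't^{n+1}\triangle D_j'|/|D_j'|=2/m_j\to0$. Hence every limit point of the images in $\Omega_0$ of the uniform measures on $D_j'$ is invariant under right multiplication by generators of the finite group $\Omega_0$, and so is uniform. With $|D_j'|/|E_j|=m_j/(n_j+1)\to1/(n+1)$ we obtain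
\[
h(X)\ge\frac1{|Q|(n+1)}\cdot\frac1{|\Omega_0|}\sum_{h\in\Omega_0}\chi(h)\ge\Lambda_c(\Gamma_i).\qedhere
\]
\end{proof}

The upper bound used only the tilings. The lower bound is where (T3) enters: without it the optimal orbit of $\Gamma_i$ need not be fixed by the kernel and need not descend to $G$.

\begin{corollary}\label{cor:123}
The limit $G$ of an admissible tower satisfies part (3) of Theorem~\ref{thm:main}, and every non-empty $G$-SFT contains a finite orbit. If the tower is computable, then $G$ has decidable word problem and satisfies parts (1) and (2).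
\end{corollary}

\begin{proof}
Let $Y$ be a non-empty $\mathbb{Z}$-SFT and $X=\{x:(k\mapsto x(gt^k))\in Y\text{ for all }g\in G\}$. Forbidding along powers of $t$ the words that define $Y$ shows that $X$ is a $G$-SFT. A point of $X$ is an independent choice of a point of $Y$ on each coset $g\langle t\rangle$. The cosets $g\langle t\rangle$, $g\in Q_j$, are distinct because $M\cap\langle t\rangle=1$, so $|L_{E_j}(X)|=|L_{[0,n_j]}(Y)|^{|Q_j|}$ and $h(X)=\lim_j\log|L_{[0,n_j]}(Y)|/(n_j+1)=h(Y)$. Finite orbits come from Proposition~\ref{prop:sandwich}. Now let the tower be computable. A word is tested in the first $\Gamma_i$ with $R_i$ at least its length, by Lemma~\ref{lem:basic}(c). Given forbidden patterns, find the index $k$ of the corresponding code. Lemma~\ref{lem:lp} and Proposition~\ref{prop:sandwich} with $i=k$ decide emptiness. With $i\to\infty$ they compute the entropy, since the error is explicit and $n_i\ge i$.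
\end{proof}

\section{An SFT that counts cycles}\label{sec:ising}

For part (4) we need one code whose entropy on $G$ reacts, by an amount bounded below, to the appearance of a new relation, and hardly at all to relations that are very long. New relations are new cycles in the Cayley graph, and the partition function of the Ising model is a generating function of cycles. An SFT counts configurations without weights, so we simulate the weights by labels on edges: an edge between equal spins has one more label available than an edge between opposite spins.

Let $K=500$ and $\theta=\frac1{2K+1}=\frac1{1001}$. Let $c^*$ be the code with alphabet $\{\pm1\}\times\{0,\dots,K\}^2$, letters written $(\sigma,k_a,k_t)$, and constraints at $g$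
\[
k_a(g)=k_a(ga),\qquad k_a(g)=0\Rightarrow\sigma(g)=\sigma(ga),\qquad k_t(g)=0\Rightarrow\sigma(g)=\sigma(gt).
\]
Constant configurations satisfy them, so $X_{c^*}(G)\ne\emptyset$.

Let $B$ be $G$ or some $\Gamma_i$ of an admissible tower, and let $\operatorname{Cay}(B)$ be the graph on $B$ with edges $\{g,ga\}$ and $\{g,gt\}$. The neighbors $ga$, $gt$, $gt^{-1}$ of $g$ are distinguished by $\tau$, and $ga\ne g$, so this is a simple graph of degree $3$. Left multiplication acts on it by automorphisms. A \emph{cycle} means a simple cycle, viewed as a subgraph $C$ with vertex set $V(C)$ and length $|C|\ge3$. For finite $U\subset B$ let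
\[
\Xi_U=\sum_{\mathcal{S}}\ \prod_{C\in\mathcal{S}}\theta^{|C|},
\]
where $\mathcal{S}$ runs over all sets of pairwise vertex-disjoint cycles with vertices in $U$, the empty set contributing $1$.

\begin{lemma}\label{lem:ising}
The limit $\lim_j|E_j|^{-1}\log\Xi_{E_j}$ exists, and
\[
h(X_{c^*}(G))=\kappa+\lim_{j\to\infty}\frac{\log\Xi_{E_j}}{|E_j|},\qquad\kappa=\log2+\tfrac32\log(K+\tfrac12).
\]
\end{lemma}

\begin{proof}
A pattern on $E_j$ that satisfies all conditions involving only points of $E_j$ extends to a point of $X_{c^*}(G)$: put $\sigma(gt)=\sigma(g)$ for $g$ in the top layer, $\sigma=1$ at the other points outside $E_j$, and $k_a=k_t=1$ outside $E_j$. The condition $k_a(g)=k_a(ga)$ holds outside because $E_ja=E_j$, the implications at points outside are vacuous, and the third condition holds on the top layer by the choice of $\sigma$. We count such patterns. The graph induced on $E_j$ has $\frac12|E_j|$ edges $\{g,ga\}$, each with one label $k_a$, and $n_j|Q_j|$ edges $\{g,gt\}$, each with the label $k_t(g)$; let $\mathcal{D}_j$ be its set of edges. Given the spins, an edge $uv$ has $K+1$ admissible labels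 if $\sigma_u=\sigma_v$ and $K$ otherwise, that is, $K+\frac12+\frac12\sigma_u\sigma_v=(K+\frac12)(1+\theta\sigma_u\sigma_v)$. On the top layer $k_t$ is free. Hence
\[
|L_{E_j}(X_{c^*}(G))|=(K+1)^{|Q_j|}(K+\tfrac12)^{|\mathcal{D}_j|}\sum_{\mathcal{D}\subset\mathcal{D}_j}\theta^{|\mathcal{D}|}\sum_{\sigma\in\{\pm1\}^{E_j}}\ \prod_{uv\in\mathcal{D}}\sigma_u\sigma_v.
\]
The inner sum is $2^{|E_j|}$ if every vertex has even degree in $\mathcal{D}$, and otherwise it vanishes, by flipping the spin at a vertex of odd degree. Degrees are at most $3$, so even degrees are $0$ or $2$, and such $\mathcal{D}$ are the unions of vertex-disjoint cycles. The double sum is therefore $2^{|E_j|}\,\Xi_{E_j}$. Take logarithms, divide by $|E_j|$, and use $|Q_j|/|E_j|\to0$, $|\mathcal{D}_j|/|E_j|\to\frac32$ and the existence of the entropy.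
\end{proof}

\section{The cluster expansion}\label{sec:cluster}

The limit in Lemma~\ref{lem:ising} has to be compared with a quantity attached to the groups $\Gamma_i$, where the sets $E_j$, $j>i$, are not available. For small $\theta$ the logarithm of $\Xi$ expands into local terms, and the sum of the local terms at the identity makes sense on any Cayley graph.

Let $\mathcal{C}$ be a finite set with a symmetric reflexive relation $\not\sim$, called incompatibility. For $\mathcal{A}\subset\mathcal{C}$ let $\Xi_{\mathcal{A}}(z)=\sum_{\mathcal{S}}\prod_{C\in\mathcal{S}}z_C$, over subsets $\mathcal{S}\subset\mathcal{A}$ with no two distinct incompatible elements. Its constant term is $1$, so as formal power series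
\[
\log\Xi_{\mathcal{C}}(z)=\sum_{\mathbf{n}\ne0}u(\mathbf{n})z^{\mathbf{n}},\qquad\mathbf{n}\in\mathbb{Z}_{\ge0}^{\mathcal{C}},\quad z^{\mathbf{n}}=\prod_Cz_C^{\mathbf{n}(C)},
\]
with computable rational coefficients. For two elements, $\Xi=(1+z_1)(1+z_2)$ if they are compatible, and the logarithm has no mixed term; $\Xi=1+z_1+z_2$ if they are not, and the coefficient of $z_1z_2$ is $-1$. In general, setting $z_C=0$ off the support of $\mathbf{n}$ shows that $u(\mathbf{n})$ depends only on $\mathbf{n}$ and the incompatibility graph on $\operatorname{supp}\mathbf{n}$. If this graph is disconnected, then $\Xi_{\operatorname{supp}\mathbf{n}}$ is a product of two polynomials in disjoint sets of variables, its logarithm is a sum of two series in these variables, and $u(\mathbf{n})=0$.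

\begin{lemma}\label{lem:cluster}
Let $w_C\ge0$ and $A(C)\ge0$ satisfy $\sum_{C'\not\sim C}w_{C'}e^{A(C')}\le A(C)$ for all $C\in\mathcal{C}$. Then $\sum_{\mathbf{n}}u(\mathbf{n})z^{\mathbf{n}}$ converges absolutely when $|z_C|\le w_C$ for all $C$, and its exponential is $\Xi_{\mathcal{C}}(z)$. For every $C$,
\[
\sum_{\mathbf{n}}\mathbf{n}(C)\,|u(\mathbf{n})|\,w^{\mathbf{n}}\le w_Ce^{A(C)}.
\]
\end{lemma}

\begin{proof}
The idea is that replacing $z$ by $-z$ makes all signs equal. A series with non-negative coefficients has a value in $[0,\infty]$ at $w$, and evaluation commutes with sums, products and substitution into series with non-negative coefficients. Let $[C]=\{C':C'\not\sim C\}\ni C$ and $\xi_C=w_Ce^{A(C)}$, so the hypothesis reads $\sum_{C'\in[C]}\xi_{C'}\le A(C)$. For $C\in\mathcal{A}$ put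
\[
\psi_{\mathcal{A},C}(z)=-\log\frac{\Xi_{\mathcal{A}}(-z)}{\Xi_{\mathcal{A}\setminus C}(-z)},
\]
so that removing $C$ from $\mathcal{A}$ multiplies $\Xi(-z)$ by $\exp\psi_{\mathcal{A},C}$.

We claim that $\psi_{\mathcal{A},C}$ has non-negative coefficients and $\psi_{\mathcal{A},C}(w)\le\xi_C$, and argue by induction on $|\mathcal{A}|$. Sorting the sets $\mathcal{S}$ by whether they contain $C$ gives $\Xi_{\mathcal{A}}(-z)=\Xi_{\mathcal{A}\setminus C}(-z)-z_C\,\Xi_{\mathcal{A}\setminus[C]}(-z)$. Hence $\psi_{\mathcal{A},C}=-\log(1-z_C\mathcal{R})$ with $\mathcal{R}=\Xi_{\mathcal{A}\setminus[C]}(-z)/\Xi_{\mathcal{A}\setminus C}(-z)$. Removing the elements $C'$ of $([C]\cap\mathcal{A})\setminus C$ one at a time from $\mathcal{A}\setminus C$ writes $\mathcal{R}$ as the exponential of a sum of series $\psi_{\mathcal{A}',C'}$ with $|\mathcal{A}'|<|\mathcal{A}|$, one for each $C'$. By induction $\mathcal{R}$ has non-negative coefficients and $\mathcal{R}(w)\le e^{A(C)-\xi_C}$. So $\psi_{\mathcal{A},C}=\sum_{m\ge1}(z_C\mathcal{R})^m/m$ has non-negative coefficients. With $\xi=\xi_C$ we have $w_C\mathcal{R}(w)\le\xi e^{-\xi}<1$,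 and $e^\xi\ge1+\xi$ gives $1-\xi e^{-\xi}\ge e^{-\xi}$. Thus $\psi_{\mathcal{A},C}(w)\le\xi$.

Removing all elements of $\mathcal{C}$ one at a time writes $-\log\Xi_{\mathcal{C}}(-z)$ as a finite sum of series $\psi$. Its coefficients are $\pm u(\mathbf{n})$ and non-negative, so they equal $|u(\mathbf{n})|$, and its value at $w$ is finite. This is absolute convergence, which allows the formal identity $\exp\log\Xi_{\mathcal{C}}=\Xi_{\mathcal{C}}$ to be evaluated at $z$. Finally,
\[
\sum_{\mathbf{n}}\mathbf{n}(C)|u(\mathbf{n})|z^{\mathbf{n}}=z_C\frac{\partial}{\partial z_C}\bigl(-\log\Xi_{\mathcal{C}}(-z)\bigr)=z_C\,\frac{\Xi_{\mathcal{C}\setminus[C]}(-z)}{\Xi_{\mathcal{C}}(-z)},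
\]
and the quotient is the exponential of a sum of series $\psi_{\mathcal{A}',C'}$, one for each $C'\in[C]$. Its value at $w$ is at most $e^{A(C)}$.
\end{proof}

We apply this to the cycles with vertices in a finite set $U\subset B$, two cycles being incompatible if they share a vertex; with $z_C=\theta^{|C|}$ the polynomial is $\Xi_U$. A \emph{cluster} in $\operatorname{Cay}(B)$ is a non-zero finitely supported function $\mathbf{n}$ from cycles to $\mathbb{Z}_{\ge0}$ whose support has a connected incompatibility graph. Put $\|\mathbf{n}\|=\sum_C\mathbf{n}(C)|C|$, the \emph{norm}, and $V(\mathbf{n})=\bigcup_{C\in\operatorname{supp}\mathbf{n}}V(C)$. Let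
\[
\theta_1=\frac1{4e},\qquad\delta=\frac\theta{\theta_1}=\frac{4e}{1001}<1.
\]

\begin{lemma}\label{lem:tail}
For every vertex $v$ of $\operatorname{Cay}(B)$ and every $m\ge0$,
\begin{equation}\label{eq:tail}
\sum_{\mathbf{n}:\ v\in V(\mathbf{n}),\ \|\mathbf{n}\|\ge m}|u(\mathbf{n})|\,\theta^{\|\mathbf{n}\|}\le\tfrac14\delta^m.
\end{equation}
For finite $U$, the expansion of Lemma~\ref{lem:cluster} is valid for all weights with $|z_C|\le\theta_1^{|C|}$. Any two vertices of $V(\mathbf{n})$ are joined by a path of length at most $\frac12\|\mathbf{n}\|$ in the union of the cycles of $\mathbf{n}$.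
\end{lemma}

\begin{proof}
There are at most $3\cdot2^{m-1}$ walks of length $m$ from $v$ without backtracking, and a cycle of length $m$ through $v$ gives two of them, so at most $2^m$ such cycles exist. Take $w_C=\theta_1^{|C|}$ and $A(C)=|C|$, so that $w_Ce^{A(C)}=4^{-|C|}$. Then $\sum_{C\ni v}w_Ce^{A(C)}\le\sum_{m\ge3}2^{-m}=\frac14$, and summing over $v\in V(C)$ gives $\sum_{C'\not\sim C}w_{C'}e^{A(C')}\le\frac14|C|\le A(C)$. So Lemma~\ref{lem:cluster} applies in every finite $U$. A cluster through $v$ has $\mathbf{n}(C)\ge1$ for some $C\ni v$, so $\sum_{v\in V(\mathbf{n})\subset U}|u(\mathbf{n})|\theta_1^{\|\mathbf{n}\|}\le\sum_{C\ni v}w_Ce^{A(C)}\le\frac14$. Take the supremum over $U$ and use $\theta^{\|\mathbf{n}\|}\le\delta^m\theta_1^{\|\mathbf{n}\|}$ when $\|\mathbf{n}\|\ge m$. For the last claim, join cycles through the two vertices by a path of distinct cycles in the incompatibility graph, and go from each cycle $C$ to the next the short way around, in at most $\frac12|C|$ steps.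
\end{proof}

For a set $\mathcal{K}$ of clusters in $\operatorname{Cay}(B)$ define
\[
\gamma_B(\mathcal{K})=\sum_{\mathbf{n}\in\mathcal{K}:\ 1\in V(\mathbf{n})}\frac{u(\mathbf{n})\,\theta^{\|\mathbf{n}\|}}{|V(\mathbf{n})|},
\]
and let $\gamma_B$ be the value for the set of all clusters: each cluster shares its weight equally among its vertices. The number $\gamma_{\Gamma_i}$ is computable from the datum. Clusters through $1$ of norm less than $m$ lie in the ball of radius $m/2$, which the word problem lets us construct, and the rest contribute at most $\frac14\delta^m$.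

\begin{lemma}\label{lem:avg}
Let $\mathcal{K}$ be a set of clusters in $\operatorname{Cay}(G)$ that is invariant under left translation. Then
\[
\frac1{|E_j|}\sum_{\mathbf{n}\in\mathcal{K}:\ V(\mathbf{n})\subset E_j}u(\mathbf{n})\,\theta^{\|\mathbf{n}\|}\longrightarrow\gamma_G(\mathcal{K})\qquad(j\to\infty).
\]
In particular $h(X_{c^*}(G))=\kappa+\gamma_G$.
\end{lemma}

\begin{proof}
The left side is the average over $v\in E_j$ of $\Sigma_v=\sum u(\mathbf{n})\theta^{\|\mathbf{n}\|}/|V(\mathbf{n})|$, taken over $\mathbf{n}\in\mathcal{K}$ with $v\in V(\mathbf{n})\subset E_j$. Without the condition $V(\mathbf{n})\subset E_j$ the sum would be $\gamma_G(\mathcal{K})$, by translation invariance. Fix $m\ge1$. If $v$ lies in layers $[m,n_j-m]$, the ball of radius $m$ about $v$ lies in $E_j$, so a cluster through $v$ that leaves $E_j$ has norm greater than $2m$ by Lemma~\ref{lem:tail}, and $|\Sigma_v-\gamma_G(\mathcal{K})|\le\frac14\delta^m$. The other $v$ form a fraction at most $2m/(n_j+1)$ of $E_j$, and for them \eqref{eq:tail} with $m=0$ gives $|\Sigma_v-\gamma_G(\mathcal{K})|\le\frac14$. Let $j\to\infty$, then $m\to\infty$.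 For the set of all clusters the sum on the left is $\log\Xi_{E_j}$ by Lemma~\ref{lem:cluster}, and Lemma~\ref{lem:ising} gives the last claim.
\end{proof}

\section{The effect of the shortest new relation}\label{sec:compare}

\begin{proposition}\label{prop:compare}
In an admissible tower with limit $G$, let $\Gamma=\Gamma_i$ and let $\ell$ be the least length of a non-trivial element of $\ker(\Gamma\to G)$; it exists because $\ker\pi_i\ne1$. Then
\[
\gamma_G-\gamma_\Gamma\ge\frac1{2\ell}\Bigl(\frac\theta2\Bigr)^\ell,\qquad|\gamma_G-\gamma_\Gamma|\le\tfrac12\delta^\ell.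
\]
\end{proposition}

The case $i=0$ shows what to expect. The graph $\operatorname{Cay}(\Gamma_0)$ is a tree, so $\gamma_{\Gamma_0}=0$, and every cycle of $\operatorname{Cay}(G)$ has length at least $\ell$. A cluster through $1$ of norm less than $2\ell$ is then a single cycle $C$ with multiplicity one; it has $u=1$ and contributes $\theta^{|C|}/|C|>0$. Granting that a cycle of length $\ell$ passes through $1$, as we prove below, \eqref{eq:tail} gives $\theta^\ell/\ell-\frac14\delta^{2\ell}\le\gamma_G\le\frac14\delta^\ell$. Since $\delta^2=16e^2\theta^2$ is of second order in $\theta$, the first term wins when $\theta$ is small. For $i\ge1$ there is a new difficulty. The graph $\operatorname{Cay}(\Gamma)$ has short cycles of its own, and a new cycle of length $\ell$ together with old short cycles forms clusters of norm barely above $\ell$, with coefficients of both signs. The bound \eqref{eq:tail} is useless for them, since $\delta^{\ell+3}/\theta^\ell=(4e)^\ell\delta^3$ is large when $\ell$ is. These clusters must be summed exactly, and their sum is a derivative with a positive closed form.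

\begin{proof}
\emph{Lifting.} The quotient map induces a covering of graphs $\varpi\colon\operatorname{Cay}(\Gamma)\to\operatorname{Cay}(G)$: it maps the three edges at $g$ bijectively to the three edges at $\varpi(g)$. If $g\ne g'$ have the same image, then $g^{-1}g'$ is a non-trivial element of the kernel, so
\begin{equation}\label{eq:sep}
\text{distinct vertices with the same image are at distance at least }\ell.
\end{equation}
A walk in $\operatorname{Cay}(G)$ has a label, the word $\omega$ read along it, and its lift from $\tilde g$ ends at $\tilde g\omega$. So a closed walk lifts to a closed walk if and only if its label is trivial in $\Gamma$, whatever the starting lift. Call a connected subgraph $U$ \emph{liftable} if the labels of all its closed walks are trivial in $\Gamma$; this property is invariant under left translation. If $U$ is liftable, then through each lift of each of its vertices there is a subgraph $\tilde U$ that $\varpi$ maps isomorphically onto $U$, obtained by lifting walks in $U$, and path lifting shows that it is unique. Conversely, if one such $\tilde U$ exists, then $U$ is liftable. A cycle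 is liftable if and only if the label of the walk once around it is trivial in $\Gamma$, so a non-liftable cycle has length at least $\ell$.

\emph{(i) If $\mathbf{n}$ is a cluster in $\operatorname{Cay}(G)$ with $\|\mathbf{n}\|<2\ell$ whose cycles are all liftable, then their union is liftable.} Order the distinct cycles $C_1,C_2,\dots$ so that each $C_k$ meets $U_{k-1}=C_1\cup\dots\cup C_{k-1}$, and suppose $U_{k-1}$ is liftable. Let $\tilde U$ be an isomorphic lift of $U_{k-1}$, let $v_0$ be a common vertex of $U_{k-1}$ and $C_k$ with lift $\tilde v_0\in\tilde U$, and let $\tilde C$ be the lift of $C_k$ through $\tilde v_0$. Let $v$ be any common vertex. By the last claim of Lemma~\ref{lem:tail}, its lift in $\tilde U$ is within $\frac12(|C_1|+\dots+|C_{k-1}|)$ of $\tilde v_0$, and its lift in $\tilde C$ is within $\frac12|C_k|$ of $\tilde v_0$. The two lifts are at distance at most $\frac12\|\mathbf{n}\|<\ell$, so they coincide by \eqref{eq:sep}. Hence $\tilde U\cup\tilde C\to U_k$ is injective on vertices. It is onto on vertices and edges, and the graphs are simple, so it is an isomorphism and $U_k$ is liftable.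

\emph{(ii) If $\tilde{\mathbf{n}}$ is a cluster in $\operatorname{Cay}(\Gamma)$ with $\|\tilde{\mathbf{n}}\|<2\ell$, then $\varpi$ maps the union of its cycles isomorphically onto its image.} Any two vertices of $V(\tilde{\mathbf{n}})$ are at distance less than $\ell$, so $\varpi$ is injective on them by \eqref{eq:sep}. In particular the images of the cycles are distinct liftable cycles with the same incompatibility graph.

\emph{Matching clusters.} By (ii), $\varpi$ induces a map, preserving $u$, $\|\cdot\|$ and $|V(\cdot)|$, from the clusters through $1$ in $\operatorname{Cay}(\Gamma)$ of norm less than $2\ell$ to the clusters through $1$ in $\operatorname{Cay}(G)$ of norm less than $2\ell$ all of whose cycles are liftable. It is onto by (i): lift the union of the cycles through $1\in\Gamma$. It is injective, because two preimages have unions that are isomorphic lifts of the same connected graph through $1$, and these coincide. All clusters in $\operatorname{Cay}(G)$ of norm less than $\ell$ consist of liftable cycles, so the terms of norm less than $\ell$ in $\gamma_G$ and $\gamma_\Gamma$ cancel, and \eqref{eq:tail}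 applied twice gives the second inequality.

Let $\mathcal{K}_k$ be the set of clusters in $\operatorname{Cay}(G)$ with exactly $k$ non-liftable cycles, counted with multiplicity. A cluster of norm less than $2\ell$ lies in $\mathcal{K}_0$ or $\mathcal{K}_1$. The terms from $\mathcal{K}_0$ of norm less than $2\ell$ cancel against the terms of $\gamma_\Gamma$ of norm less than $2\ell$. The terms of norm at least $2\ell$ in each of $\gamma_G$, $\gamma_\Gamma$ and $\gamma_G(\mathcal{K}_1)$ contribute at most $\frac14\delta^{2\ell}$ in absolute value, so
\begin{equation}\label{eq:S1}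
\gamma_G-\gamma_\Gamma\ge\gamma_G(\mathcal{K}_1)-\tfrac34\delta^{2\ell}.
\end{equation}

\emph{Summing $\mathcal{K}_1$ exactly.} For real $s\in[-1,1]$ let $\Xi_{E_j}(s)$ be the partition function on $E_j$ in which a non-liftable cycle $C$ has weight $s\theta^{|C|}$ and a liftable one has weight $\theta^{|C|}$. By Lemmas~\ref{lem:cluster} and~\ref{lem:tail}, $\log\Xi_{E_j}(s)=\sum_ks^kb_{k,j}$ with $b_{k,j}=\sum u(\mathbf{n})\theta^{\|\mathbf{n}\|}$ over $\mathbf{n}\in\mathcal{K}_k$ in $E_j$, and the double series converges absolutely. So $b_{1,j}$ is the derivative at $s=0$. For finite $U\subset G$ let $\Xi^0_U$ be defined as $\Xi_U$ but with liftable cycles only. Then $\Xi_{E_j}(0)=\Xi^0_{E_j}$, and the coefficient of $s$ in the polynomial $\Xi_{E_j}(s)$ collects the families with one non-liftable cycle, so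
\[
b_{1,j}=\sum_{C\subset E_j\text{ non-liftable}}\theta^{|C|}\,\frac{\Xi^0_{E_j\setminus V(C)}}{\Xi^0_{E_j}}.
\]
Removing one vertex $v$ costs at most a factor $2$. Indeed, $\Xi^0_U$ increases with $U$, and sorting families by the cycle through $v$ gives
\[
\Xi^0_U=\Xi^0_{U\setminus v}+\sum_{C\ni v}\theta^{|C|}\,\Xi^0_{U\setminus V(C)}\le\Xi^0_{U\setminus v}\Bigl(1+\sum_{m\ge3}(2\theta)^m\Bigr)\le2\,\Xi^0_{U\setminus v},
\]
where $C$ runs over liftable cycles in $U$. Removing the $|C|$ vertices of $C$ one at a time, $b_{1,j}\ge\sum(\theta/2)^{|C|}$ over non-liftable cycles $C$ in $E_j$.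

\emph{Non-liftable cycles of length $\ell$.} Let $\omega$ be a word of length $\ell$ that is trivial in $G$ and not in $\Gamma$. From each vertex of $\operatorname{Cay}(G)$ it labels a closed walk. Suppose the walk visits a vertex twice, other than at its start and end. Then $\omega=\omega_1\omega_2\omega_3$ with $\omega_2$ and $\omega_1\omega_3$ both trivial in $G$ and shorter than $\ell$. By minimality both are trivial in $\Gamma$, and then so is $\omega$, a contradiction. Also $\ell\ge3$: there are no loops, and a closed walk of length $2$ has label $aa$, $tt^{-1}$ or $t^{-1}t$. So the walk runs once around a non-liftable cycle of length $\ell$. For starting vertices in layers $[\ell,n_j-\ell]$ the cycle lies in $E_j$, and each cycle arises from at most $\ell$ starting vertices. Hence $b_{1,j}\ge|Q_j|\,(n_j+1-2\ell)\,\ell^{-1}(\theta/2)^\ell$, and Lemma~\ref{lem:avg} gives $\gamma_G(\mathcal{K}_1)=\lim_jb_{1,j}/|E_j|\ge\ell^{-1}(\theta/2)^\ell$.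

\emph{Conclusion.} Here the size of $K$ is used. Since $128e^2<128\cdot7.39<1001$, we have $\delta^2=16e^2\theta^2<\theta/8$. So $\frac34\delta^{2\ell}\le\frac34\,4^{-\ell}(\theta/2)^\ell\le\frac1{2\ell}(\theta/2)^\ell$, because $3\ell\le2\cdot4^\ell$. With \eqref{eq:S1} this proves the first inequality.
\end{proof}

\section{Construction of the group}\label{sec:construction}

Proposition~\ref{prop:compare} offers two moves at stage $i$. Imposing a relation of known length $\ell_1$ forces $\gamma_G\ge\gamma_{\Gamma_i}+\eta$ for an explicit $\eta>0$, whatever happens later. Forbidding all new relations up to a much greater length forces $\gamma_G\le\gamma_{\Gamma_i}+\eta/2$. One cannot decide on which side of a given computable real the number $e_i$ lies. The gap between $\eta/2$ and $\eta$ replaces that decision by two overlapping semi-decidable alternatives.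

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Start with $\Gamma_0=\mathbb{Z}/2*\mathbb{Z}$ and $R_0=1$. Suppose that $\Gamma_i$ and $R_i$ are given, together with $\pi_{i-1}$ and $N_{i-1}$ if $i\ge1$.

\emph{Choice of $N_i$.} By Lemma~\ref{lem:lp}, decide for $k=1,\dots,i$ whether $X_{c_k}(\Gamma_i)$ has an invariant measure, and if so compute a finite $\Gamma_i$-set $S_k$ that maps onto an optimal orbit. Let $N_i$ be the intersection of
\begin{itemize}
\item $\pi_{i-1}(N_{i-1})$, if $i\ge1$; since $\ker\pi_{i-1}\subset N_{i-1}$, this is the kernel of the marked map $\Gamma_i\to\Gamma_{i-1}/N_{i-1}$;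
\item $\tau^{-1}((n_i+1)\mathbb{Z})$;
\item the kernel of the map $\Gamma_i\to\operatorname{Sym}(Q_i)$ of Lemma~\ref{lem:vf}, which meets $Q_i$ trivially;
\item the kernels of the actions on the sets $S_k$.
\end{itemize}
Then $N_i$ is the kernel of an explicit map to a finite product of finite groups, and (T2) and (T3) hold.

\emph{Choice of $\Gamma_{i+1}$.} Apply Lemma~\ref{lem:step} to $(\Gamma_i,N_i,R_i)$ to get $\Gamma^{(1)}$. Using both word problems, compute the least length $\ell_1$ of a non-trivial element of $\ker(\Gamma_i\to\Gamma^{(1)})$, and put $\eta=\frac1{2\ell_1}(\theta/2)^{\ell_1}$. Find $R'\ge R_i$ with $\delta^{R'}<\eta$, and apply Lemma~\ref{lem:step} to $(\Gamma_i,N_i,R')$ to get $\Gamma^{(2)}$. At least one of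
\[
\text{(A)}\quad e_i<\kappa+\gamma_{\Gamma_i}+\eta,\qquad\qquad\text{(B)}\quad e_i>\kappa+\gamma_{\Gamma_i}+\tfrac12\eta
\]
holds, and both are semi-decidable because $e_i$, $\kappa$ and $\gamma_{\Gamma_i}$ are computable, uniformly in $i$. Search until one is verified. If (A) is verified first, put $\Gamma_{i+1}=\Gamma^{(1)}$ and $R_{i+1}=R_i+1$. If (B) is, put $\Gamma_{i+1}=\Gamma^{(2)}$ and $R_{i+1}=R'+1$.

In both cases (T1) holds by Lemma~\ref{lem:step}, since $R'\ge R_i$. So the tower is admissible and computable. Lemma~\ref{lem:basic} gives the structure of $G$, and Corollary~\ref{cor:123} gives the word problem and parts (1), (2), (3). For part (4) let $h=h(X_{c^*}(G))=\kappa+\gamma_G$, fix $i$, and let $\ell$ be as in Proposition~\ref{prop:compare}.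

In case (A), the kernel of $\Gamma_i\to G$ contains that of $\Gamma_i\to\Gamma^{(1)}$, so $\ell\le\ell_1$. The function $\ell\mapsto\frac1{2\ell}(\theta/2)^\ell$ is decreasing, so
\begin{equation}\label{eq:caseA}
h\ge\kappa+\gamma_{\Gamma_i}+\eta,
\end{equation}
and the right side exceeds $e_i$. In case (B), the map $\pi_i$ is $R'$-faithful, and all later maps are $R_{i+1}$-faithful with $R_{i+1}>R'$. So $\ell>R'$ and
\begin{equation}\label{eq:caseB}
h\le\kappa+\gamma_{\Gamma_i}+\tfrac12\delta^{R'}\le\kappa+\gamma_{\Gamma_i}+\tfrac12\eta,
\end{equation}
and the right side is less than $e_i$. Thus $h\ne e_i$ for all $i$.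
\end{proof}

\section{Further consequences}\label{sec:more}

\begin{proposition}[Transcendence]
For the group $G$ in the proof of Corollary~\ref{cor:answer}, the set $\mathcal{E}_{\mathrm{SFT}}(G)$ contains a number $h$ such that $e^{sh}$ is transcendental for every rational $s>0$.
\end{proposition}

\begin{proof}
Take $h$ as in part (4). If $\beta=e^{sh}\ge1$ were algebraic, then $h=\frac1s\log\beta$ would be one of the $e_i$.
\end{proof}

\begin{proposition}[Infinitely many sets]
There are infinitely many amenable $2$-generated groups with decidable word problem whose sets $\mathcal{E}_{\mathrm{SFT}}$ are pairwise distinct and all lie strictly between $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z})$ and $\mathcal{E}_{\mathrm{SFT}}(\mathbb{Z}^2)$.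
\end{proposition}

\begin{proof}
For a group $G$ given by Theorem~\ref{thm:main}, listing the codes, discarding those with empty SFT by part (1), and computing entropies by part (2) enumerates $\mathcal{E}_{\mathrm{SFT}}(G)$ as a uniformly computable sequence. Given $G_1,\dots,G_k$, apply the theorem to a sequence that interleaves these $k$ enumerations with the numbers $s\log\beta$ from the proof of Corollary~\ref{cor:answer}. The resulting group $G_{k+1}$ has an entropy outside $\mathcal{E}_{\mathrm{SFT}}(G_1)\cup\dots\cup\mathcal{E}_{\mathrm{SFT}}(G_k)$, and the proof of Corollary~\ref{cor:answer} applies to it.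
\end{proof}

\begin{proposition}[Without decidability of the word problem]\label{prop:continuum}
The $2$-generated amenable groups realize $2^{\aleph_0}$ different sets $\mathcal{E}_{\mathrm{SFT}}$.
\end{proposition}

\begin{proof}
In Section~\ref{sec:construction}, let an arbitrary sequence $b\in\{1,2\}^{\mathbb{N}}$ decide between $\Gamma^{(1)}$ and $\Gamma^{(2)}$, all other choices being made by the fixed algorithms. The tower is still admissible; call its limit $G_b$ and put $h_b=h(X_{c^*}(G_b))$. If $b$ and $b'$ first differ at stage $i$, then $\Gamma_i$ and $\eta$ are the same for both, and \eqref{eq:caseA} and \eqref{eq:caseB}, whose proofs do not involve $e_i$, separate $h_b$ from $h_{b'}$. So $b\mapsto h_b$ is injective. If $\mathcal{E}_{\mathrm{SFT}}(G_b)$ equals a given countable set, then $h_b$ lies in that set, so $b\mapsto\mathcal{E}_{\mathrm{SFT}}(G_b)$ has countable fibers and takes $2^{\aleph_0}$ values. There are no more, since there are $2^{\aleph_0}$ groups on two generators.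
\end{proof}

\begin{proposition}[Domino problem]
The group $G$ constructed in Section~\ref{sec:construction} is not virtually free. Nevertheless emptiness of $G$-SFTs is decidable, and every non-empty $G$-SFT contains a finite orbit.
\end{proposition}

\begin{proof}
A free subgroup of finite index $d$ is torsion-free, so it meets every finite subgroup trivially, and finite subgroups then have order at most $d$. The orders $|Q_i|$ are unbounded by Lemma~\ref{lem:basic}(b). The rest is part (1) of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Barbieri}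
Sebasti\'an Barbieri,
\emph{On the entropies of subshifts of finite type on countable amenable groups},
arXiv:1905.10015 (2019).

\end{thebibliography}
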